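# Signed Laguerre integrals outside a simplex: a sharp comparison with the case $\alpha=0$

## Laguerre polynomials and the integrals $K_\alpha(a)$

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $\mathbb R_+=[0,\infty)$, $n\ge1$ is an integer, $\alpha=(\alpha_1,\dots,\alpha_n)\in\mathbb N^n$, $|\alpha|=\alpha_1+\dots+\alpha_n$, and $a=(a_1,\dots,a_n)\in(0,\infty)^n$.

**Definition 1 (Laguerre polynomials).** For $k\in\mathbb N$,
$$L_k(X)=\Bigl(\frac{d}{dX}-1\Bigr)^k\frac{X^k}{k!}.$$
Expand the $k$-th power by the binomial theorem. Since $\frac{d^i}{dX^i}\frac{X^k}{k!}=\frac{X^{k-i}}{(k-i)!}$, writing $j=k-i$ gives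
$$L_k(X)=\sum_{j=0}^k\binom kj\frac{(-X)^j}{j!}. \tag{1}$$
For example, $L_0=1$, $L_1(X)=1-X$, $L_2(X)=1-2X+\frac{X^2}2$. Always $L_k(0)=1$.

**Definition 2 (signed exponentials).** For $k\in\mathbb N$ and $t\ge0$ put $\varphi_k(t)=e^{-t}(-1)^kL_k(2t)$. For example,
$$\varphi_0(t)=e^{-t},\qquad \varphi_1(t)=e^{-t}(2t-1),\qquad \varphi_2(t)=e^{-t}(1-4t+2t^2).$$
The function $\varphi_0$ is a probability density. The function $\varphi_1$ is negative on $[0,\frac12)$ and positive afterwards. Note that $\varphi_k(0)=(-1)^k$.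

**Definition 3 (the integral outside a simplex).**
$$K_\alpha(a)=\int_{\substack{t\in\mathbb R_+^n\\ \sum_j t_j/a_j\ge1}}\ \prod_{j=1}^n\varphi_{\alpha_j}(t_j)\,dt .$$
For example, for $n=1$ we get $K_0(a)=\int_a^\infty e^{-t}dt=e^{-a}$ and
$$K_1(a)=\int_a^\infty e^{-t}(2t-1)\,dt=e^{-a}\bigl(2(a+1)-1\bigr)=e^{-a}(1+2a).$$
When $\alpha=0$ (all entries zero), $K_0(a)$ is the probability that independent standard exponential variables $t_1,\dots,t_n$ satisfy $\sum t_j/a_j\ge1$, so $0\le K_0(a)\le1$. For $\alpha\ne0$ the integrand changes sign.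

**Definition 4 (the comparison sum).**
$$S(a)=\sum_{j=1}^n e^{-a_j}\,\frac{\prod_{1\le l<j}a_l}{(j-1)!}.$$
For example, $S(a)=e^{-a}$ for $n=1$, and $S(a_1,a_2)=e^{-a_1}+a_1e^{-a_2}$ for $n=2$.

## Laplace transforms, convolution and Blaschke products

**Definition 5 (Laplace transform and convolution on $\mathbb R_+$).** For continuous functions on $\mathbb R_+$ put
$$\widehat u(p)=\int_0^\infty e^{-pt}u(t)\,dt,\qquad (u*v)(x)=\int_0^xu(x-y)v(y)\,dy ,$$
where the first integral is taken at those $p$ for which it converges absolutely. For example, for $b>0$ and $m\ge1$ the function $\frac{t^{m-1}}{(m-1)!}e^{-bt}$ has transform $\frac1{(b+p)^m}$ for $\operatorname{Re}p>-b$. For distinct $b,c>0$ the convolution of $be^{-bt}$ and $ce^{-ct}$ is $\frac{bc}{c-b}(e^{-bt}-e^{-ct})$, with transform $\frac b{b+p}\cdot\frac c{c+p}$.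

We use two textbook facts. The transform of $u*v$ is $\widehat u\,\widehat v$ wherever both transforms converge absolutely; with $v=1$ this says that $\int_0^xu$ has transform $\widehat u(p)/p$. And two continuous functions on $\mathbb R_+$, of at most exponential growth, whose transforms agree for all large real $p$, are equal.

**Definition 6 (exponential polynomial).** An exponential polynomial with exponents $-b_i$ is a finite linear combination of functions $t^{m}e^{-b_it}$, $m\in\mathbb N$. By partial fractions, a rational function whose numerator has smaller degree than its denominator, and whose poles lie in $\{-b_1,\dots,-b_N\}$, is the Laplace transform of exactly one exponential polynomial with these exponents. For example, $\frac4{(1+p)^2}$ is the transform of $4te^{-t}$.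

**Definition 7 (finite Blaschke product with positive zeros).** For $b=(b_1,\dots,b_N)\in(0,\infty)^N$,
$$B(p)=\prod_{i=1}^N\frac{b_i-p}{b_i+p}.$$
It has modulus $1$ on the imaginary axis and $B(0)=1$. For example, for $N=1$ we have $\frac{B(p)}p=\frac1p-\frac2{b+p}$, which is the transform of $1-2e^{-bt}$.

## Comparing $K_\alpha(a)$ with $S(a)$ and with $K_0(a)$

We ask how small $K_\alpha(a)$ can get, given that its integrand changes sign. The following was posed as a conjecture in Nicolas Lerner, "Integrating the Wigner Distribution on subsets of the phase space, a Survey", arXiv:2102.08090 (2021): *if $0<a_1\le\dots\le a_n$, then $K_\alpha(a)\ge S(a)$ for every $\alpha\in\mathbb N^n$.* The cases quoted as known are $n=1$; all $n$ when all the $a_j$ are equal; all $n$ when $\alpha=0$; and $n=2$ with $\min(\alpha_1,\alpha_2)=0$. We shall prove the statement in general.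

**Theorem 1.** If $0<a_1\le\dots\le a_n$ and $\alpha\in\mathbb N^n$, then $K_\alpha(a)\ge S(a)$.

**Theorem 2.** For all $n\ge1$, $a\in(0,\infty)^n$ and $\alpha\in\mathbb N^n$,
$$|1-K_\alpha(a)|\le1-K_0(a),\qquad\text{i.e.}\qquad K_0(a)\le K_\alpha(a)\le2-K_0(a),$$
with equality in the first inequality if and only if $\alpha=0$. Consequently:

* (a) $\min_\alpha K_\alpha(a)=K_0(a)$, attained only at $\alpha=0$. So $K_0(a)$ is the optimal lower bound that is uniform in $\alpha$.
* (b) For $0<a_1\le\dots\le a_n$, equality $K_\alpha(a)=S(a)$ holds if and only if $\alpha=0$ and $a_1=\dots=a_n$.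
* (c) The constant $1$ in front of $1-K_0$ is best possible for each $\alpha$ and $a$: $\dfrac{1-K_\alpha(\lambda a)}{1-K_0(\lambda a)}\to(-1)^{|\alpha|}$ as $\lambda\to0^+$.
* (d) If $F:[0,\infty)\to[0,\infty)$ is non-increasing, then
$$\Bigl|\int_{\mathbb R_+^n}F\Bigl(\sum_j\tfrac{t_j}{a_j}\Bigr)e^{-\sum_j t_j}\prod_j(-1)^{\alpha_j}L_{\alpha_j}(2t_j)\,dt\Bigr|\le\int_{\mathbb R_+^n}F\Bigl(\sum_j\tfrac{t_j}{a_j}\Bigr)e^{-\sum_j t_j}\,dt .$$

The main inequality of Theorem 2 needs no ordering of the $a_j$. The ordering enters only when $K_0(a)$ is compared with $S(a)$.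

## One variable by hand, and the failure of pointwise comparison

Let $n=1$, so $S(a)=e^{-a}=K_0(a)$. We found $K_1(a)=e^{-a}(1+2a)$. For $k=2$, using $\int_a^\infty te^{-t}dt=e^{-a}(a+1)$ and $\int_a^\infty t^2e^{-t}dt=e^{-a}(a^2+2a+2)$,
$$K_2(a)=e^{-a}\bigl(1-4(a+1)+2(a^2+2a+2)\bigr)=e^{-a}(1+2a^2).$$
Both exceed $e^{-a}$. The upper bound $K_1\le2-K_0$ reads $e^{-a}(1+2a)+e^{-a}\le2$, that is, $1+a\le e^a$, which is true.

One might hope to compare integrands: if $|\varphi_k(t)|\le e^{-t}$ held for all $t$, then $|1-K_\alpha(a)|\le1-K_0(a)$ would follow at once by integrating over the simplex $\sum t_j/a_j<1$. But $\varphi_1(t)=e^{-t}(2t-1)>e^{-t}$ as soon as $t>1$. So the inequality of Theorem 2 is true only for integrals, and cancellation has to be used.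

## The case $\alpha=0$: slicing by the first crossing of level $1$

**Lemma 1.** If $0<a_1\le\dots\le a_n$, then $K_0(a)\ge S(a)$, with equality if and only if $a_1=\dots=a_n$.

*Proof.* The purpose is to produce the $n$ terms of $S(a)$ one by one. Let $T_0=0$ and $T_j=\sum_{i\le j}t_i/a_i$. These are non-decreasing in $j$, so $\{T_n\ge1\}$ is the disjoint union over $j=1,\dots,n$ of the sets $\{T_{j-1}<1\le T_j\}$. On the $j$-th set the variables $t_{j+1},\dots,t_n$ are free, and integrate to $1$. The variable $t_j$ ranges over $t_j\ge a_j(1-T_{j-1})$, and integrating it gives $e^{-a_j(1-T_{j-1})}$. Since $a_jT_{j-1}=\sum_{i<j}\frac{a_j}{a_i}t_i$, the $j$-th set contributes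
$$e^{-a_j}\int_{T_{j-1}<1}\exp\Bigl(\sum_{i<j}t_i\bigl(\tfrac{a_j}{a_i}-1\bigr)\Bigr)dt_1\cdots dt_{j-1}.$$
For $i<j$ we have $a_j\ge a_i$, so the exponential is at least $1$. The simplex $\{t\in\mathbb R_+^{j-1}:T_{j-1}<1\}$ has volume $\prod_{i<j}a_i/(j-1)!$. So the contribution is at least $e^{-a_j}\prod_{i<j}a_i/(j-1)!$, with equality if and only if $a_i=a_j$ for all $i<j$. Summing over $j$ gives $K_0(a)\ge S(a)$. Equality requires equality for every $j$, in particular for $j=n$, which says that all the $a_i$ equal $a_n$; and then every term is an equality. $\square$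

For $n=2$ and $a_1<a_2$ the proof computes
$$K_0(a)=e^{-a_1}+e^{-a_2}\int_0^{a_1}e^{t(a_2/a_1-1)}dt=\frac{a_2e^{-a_1}-a_1e^{-a_2}}{a_2-a_1},$$
which is strictly larger than $e^{-a_1}+a_1e^{-a_2}$.

By Lemma 1, Theorem 1 follows from $K_\alpha(a)\ge K_0(a)$. From now on we fix $\alpha$ and compare with $\alpha=0$.

## Reduction to one function $s_b$ of one variable

**Step 1: the Laplace transform of $\varphi_k$.** The purpose is to see what the Laguerre polynomial does on the transform side. By (1), for $\operatorname{Re}p>-1$,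
$$\widehat{\varphi_k}(p)=(-1)^k\sum_{j=0}^k\binom kj\frac{(-2)^j}{j!}\cdot\frac{j!}{(1+p)^{j+1}}=\frac{(-1)^k}{1+p}\Bigl(1-\frac2{1+p}\Bigr)^k=\frac{(1-p)^k}{(1+p)^{k+1}}. \tag{2}$$
At $p=0$ this gives $\int_0^\infty\varphi_k=1$ for every $k$.

**Step 2: collapse of the $n$-fold integral.** The purpose is to replace the simplex by an interval. Put $\psi_j(y)=a_j\varphi_{\alpha_j}(a_jy)$ and $g_\alpha=\psi_1*\dots*\psi_n$. Let $x>0$. In the definition of $K_\alpha(xa)$ substitute $t_j=a_jy_j$; the region becomes $\sum y_j\ge x$. The total integral of $\prod\psi_j(y_j)$ is $1$ by Step 1, and everything converges absolutely, each $\psi_j$ being a polynomial times $e^{-a_jy}$. By Fubini,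
$$1-K_\alpha(xa)=\int_{\sum y_j<x}\prod_j\psi_j(y_j)\,dy=\int_0^xg_\alpha(y)\,dy. \tag{3}$$
By (2), $\widehat{\psi_j}(p)=\widehat{\varphi_{\alpha_j}}(p/a_j)=\frac{a_j}{a_j+p}\bigl(\frac{a_j-p}{a_j+p}\bigr)^{\alpha_j}$, so
$$\widehat{g_\alpha}(p)=\widehat{g_0}(p)\,B(p),\qquad\widehat{g_0}(p)=\prod_j\frac{a_j}{a_j+p},\qquad B(p)=\prod_j\Bigl(\frac{a_j-p}{a_j+p}\Bigr)^{\alpha_j}. \tag{4}$$
The function $g_0$ is the convolution of the positive densities $a_je^{-a_jy}$, so $g_0>0$ on $(0,\infty)$.

As a check with two variables, take $\alpha=(1,1)$ and $a=(1,1)$. With $q=1+p$ we get $\widehat{g_\alpha}=\frac{(2-q)^2}{q^4}=\frac4{q^4}-\frac4{q^3}+\frac1{q^2}$. Since $\int_x^\infty\frac{y^{m-1}}{(m-1)!}e^{-y}dy=e^{-x}\sum_{k<m}\frac{x^k}{k!}$, and $\int_0^\infty g_\alpha=1$, (3) gives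
$$K_{(1,1)}(x,x)=\int_x^\infty g_\alpha=e^{-x}\Bigl((4-4+1)+(4-4+1)x+(4-4)\frac{x^2}{2}+4\frac{x^3}6\Bigr)=e^{-x}\Bigl(1+x+\frac{2x^3}3\Bigr),$$
while $K_0(x,x)=S(x,x)=e^{-x}(1+x)$.

**Step 3: attach the Blaschke product to the factor $1/p$.** The purpose is to keep the positive function $g_0$ intact. Suppose $\alpha\ne0$, put $N=|\alpha|\ge1$, and let $b=(b_1,\dots,b_N)$ list each $a_j$ repeated $\alpha_j$ times, so that $B(p)=\prod_{i=1}^N\frac{b_i-p}{b_i+p}$. Consider
$$\frac{1-B(p)}p=\frac{\prod_i(b_i+p)-\prod_i(b_i-p)}{p\prod_i(b_i+p)}. \tag{5}$$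
The difference of products vanishes at $p=0$, so we may cancel $p$; what remains is a polynomial of degree at most $N-1$ over $\prod(b_i+p)$. Hence (5) is the transform of an exponential polynomial $f_b$ with exponents $-b_i$. This construction makes sense for every $b\in(0,\infty)^N$. Put
$$s_b=1-f_b,\qquad\text{so that}\qquad\widehat{s_b}(p)=\frac{B(p)}p\quad(\operatorname{Re}p>0).$$
By (4), the functions $x\mapsto\int_0^xg_\alpha$ and $s_b*g_0$ have the same transform $\widehat{g_0}(p)B(p)/p$. Both are continuous and bounded, so they are equal, and (3) becomes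
$$1-K_\alpha(xa)=\int_0^xs_b(x-y)\,g_0(y)\,dy\qquad(x>0). \tag{6}$$
For $\alpha=0$ the same formula holds with $s=1$. Since $g_0>0$, all we need is a bound on $|s_b|$.

**Proposition 3.** For all $N\ge1$, $b\in(0,\infty)^N$ and $t\ge0$, we have $0\le f_b(t)\le2$, i.e. $|s_b(t)|\le1$.

For $N=1$, $f_b(t)=2e^{-bt}$, and the claim is clear. For $b=(1,1)$, (5) is $\frac{4}{(1+p)^2}$, so $f_b(t)=4te^{-t}$, with maximum $4/e<2$.

## One Blaschke factor at a time, and why this fails

The natural attempt at Proposition 3 is induction on $N$. Since $\frac{b-p}{b+p}=-1+\frac{2b}{b+p}$, adding one factor replaces $s$ by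
$$(T_bs)(t)=-s(t)+2b\int_0^te^{-b(t-y)}s(y)\,dy .$$
Starting from $s=1$ we get $T_b1=-1+2(1-e^{-bt})=1-2e^{-bt}$, as it should be. One would like to say that $|s|\le1$ implies $|T_bs|\le1$. The direct estimate gives only $|T_bs|\le1+2(1-e^{-bt})<3$, and no better estimate can come from $|s|\le1$ alone: for $s=-1$ on $[0,T)$ and $s=1$ on $[T,\infty)$,
$$(T_bs)(T)=-1-2(1-e^{-bT})=-3+2e^{-bT},$$
which is less than $-1$ and tends to $-3$ as $T\to\infty$. So the induction hypothesis $|s|\le1$ is too weak. The modulus $|B|=1$ on the imaginary axis does not supply what is missing: by Plancherel it makes multiplication by $B$ an isometry in $L^2$, and this says nothing directly about the supremum.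

Nor does an explicit formula help if it is estimated term by term. Let the $b_i$ be pairwise distinct. Then (5) has simple poles, and the residue at $-b_i$ is that of $-B(p)/p$, so
$$f_b(t)=\sum_{i=1}^Nc_ie^{-b_it},\qquad c_i=-\frac{(p+b_i)B(p)}p\Big|_{p=-b_i}=2\prod_{j\ne i}\frac{b_j+b_i}{b_j-b_i}. \tag{7}$$
Here we used $(p+b_i)B(p)=(b_i-p)\prod_{j\ne i}\frac{b_j-p}{b_j+p}$, which equals $2b_i\prod_{j\ne i}\frac{b_j+b_i}{b_j-b_i}$ at $p=-b_i$. For $N=2$ the coefficients are $\pm2\frac{b_2+b_1}{b_2-b_1}$, which are unbounded as $b_2\to b_1$. The terms cancel, and we need a formula in which the cancellation has already happened.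

## The case $N=2$: $f_b/2$ as a proportion of a positive mass

Let $0<b_1<b_2$. By (7), $\frac{f_b(t)}2=\frac{b_2+b_1}{b_2-b_1}(e^{-b_1t}-e^{-b_2t})$. Write the difference of exponentials as a double integral:
$$e^{-b_1t}-e^{-b_2t}=e^{-b_1t}(1-e^{-b_2t})-e^{-b_2t}(1-e^{-b_1t})=\iint_{0<x_1<t<x_2}b_1b_2\bigl(e^{-b_1x_2-b_2x_1}-e^{-b_1x_1-b_2x_2}\bigr)dx_1dx_2 .$$
For $x_1<x_2$ the integrand is positive, because it equals $b_1b_2e^{-b_1x_1-b_2x_2}\bigl(e^{(b_2-b_1)(x_2-x_1)}-1\bigr)$. Its integral over the whole cone $0<x_1<x_2$ is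
$$b_1b_2\Bigl(\frac1{b_1(b_1+b_2)}-\frac1{b_2(b_1+b_2)}\Bigr)=\frac{b_2-b_1}{b_2+b_1}.$$
Thus $f_b(t)/2$ is exactly the fraction of a positive mass on the cone that lies in $\{x_1<t<x_2\}$. This proves $0\le f_b\le2$ for $N=2$, $b_1\neq b_2$.

Three features point to the general formula. The integrand is, up to sign, the determinant of the $2\times2$ matrix $[b_ie^{-b_ix_j}]$. The normalizing factor is the product of $\frac{b_k-b_l}{b_k+b_l}$ over pairs, and in (7) each $c_i$ is, up to sign, twice the ratio of this product taken without the index $i$ to the full product, which is what a cofactor expansion should produce. Finally, $\{x_1<t<x_2\}$ means that exactly one coordinate exceeds $t$. For $N=1$ we also have $f_b/2=e^{-bt}=\int_t^\infty be^{-bx}dx$, the mass where one coordinate exceeds $t$. At $t=0$, where all $N$ coordinates exceed $t$, $f_b(0)=\lim_{p\to+\infty}p\cdot\frac{1-B(p)}p=1-(-1)^N$ is $2$ for odd $N$ and $0$ for even $N$. So the event to look for is that the number of coordinates exceeding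 $t$ is odd.

## Exponential determinants on the ordered cone

In this section and the next the $b_i$ are pairwise distinct. Put
$$\tau_{kl}=\frac{b_k-b_l}{b_k+b_l}=-\tau_{lk},\qquad X_N=\{x\in\mathbb R^N:0<x_1<\dots<x_N\},$$
$$\Delta_b(x)=\det\bigl[b_ie^{-b_ix_j}\bigr]_{i,j=1}^N,\qquad V_N(b)=\int_{X_N}\Delta_b(x)\,dx,\qquad V_0=1 .$$
The integral converges absolutely, since $\Delta_b$ is a sum of $N!$ signed products of one-variable functions $b_ie^{-b_ix_j}$ that are integrable on $(0,\infty)$. We write $b^{(i)}$ for $b$ with $b_i$ removed, $x^{(j)}$ for $x$ with $x_j$ removed, and set $\Delta=1$ for the empty list. By the previous section, $V_2(b)=\frac{b_1-b_2}{b_1+b_2}=\tau_{12}$.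

**Lemma 2.** $\Delta_b$ has no zero on $X_N$, and has constant sign there.

*Proof.* The purpose is to get positivity without computing anything. First, a combination $h(x)=\sum_{i=1}^N\lambda_ie^{-b_ix}$ with real $\lambda_i$, not all zero, has at most $N-1$ distinct real zeros. For $N=1$ it has none. For $N\ge2$, $h$ has the same zeros as $e^{b_1x}h(x)=\lambda_1+\sum_{i\ge2}\lambda_ie^{(b_1-b_i)x}$. The derivative of this function is $\sum_{i\ge2}\lambda_i(b_1-b_i)e^{(b_1-b_i)x}$, a combination of $N-1$ exponentials with distinct exponents. If $\lambda_2,\dots,\lambda_N$ are not all zero, then the derivative has at most $N-2$ zeros by induction, and Rolle's theorem gives at most $N-1$ zeros for $h$. If they are all zero, then $\lambda_1\ne0$ and $h$ has no zero.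

Now if $\Delta_b(x)=0$ for some $x\in X_N$, the rows of the matrix are dependent: there are $\mu_i$, not all zero, with $\sum_i\mu_ib_ie^{-b_ix_j}=0$ for $j=1,\dots,N$. That is a nontrivial combination with $N$ distinct zeros, a contradiction. Finally, $X_N$ is convex, hence connected, and $\Delta_b$ is continuous, so its sign is constant. $\square$

**Lemma 3.** $V_N(b)=\prod_{k<l}\tau_{kl}$. Moreover, for every $N\ge1$ and $1\le i\le N$,
$$V_{N-1}(b^{(i)})=(-1)^{i-1}\,V_N(b)\prod_{j\ne i}\tau_{ij}^{-1}. \tag{8}$$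

*Proof.* The purpose is to identify the total mass and its relation to the total masses of the minors. We use induction on $N$. For $N=1$, $V_1=\int_0^\infty b_1e^{-b_1x}dx=1$, the empty product, and (8) reads $V_0=V_1$.

Let $N\ge2$ and assume the product formula for $N-1$. Write $\Pi=\prod_{k<l}\tau_{kl}$ and $\sigma=\sum_kb_k$.

*A recursion.* Integrate out the translation of the whole configuration: substitute $x_1=\xi$ and $x_j=\xi+y_j$ for $j\ge2$, with $y_1=0$. The Jacobian is $1$, and $(\xi,(y_2,\dots,y_N))$ ranges over $(0,\infty)\times X_{N-1}$. Taking $b_ie^{-b_i\xi}$ out of row $i$,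
$$\Delta_b(x)=\Bigl(\prod_kb_k\Bigr)e^{-\sigma\xi}\det\bigl[e^{-b_iy_j}\bigr]_{i,j=1}^N,$$
where the first column of the last matrix consists of ones. Integration in $\xi$ gives the factor $1/\sigma$. Expand the determinant along the first column: the cofactor of row $i$ is $(-1)^{i-1}\det[e^{-b_ky_j}]_{k\ne i,\,j\ge2}$, and $\prod_kb_k$ times this minor equals $b_i\Delta_{b^{(i)}}(y_2,\dots,y_N)$. Integrating over $X_{N-1}$,
$$\sigma V_N(b)=\sum_{i=1}^N(-1)^{i-1}b_i\,V_{N-1}(b^{(i)}). \tag{9}$$

*The minors.* By the induction hypothesis, $V_{N-1}(b^{(i)})$ is $\Pi$ divided by the factors that involve $i$, namely $\prod_{k<i}\tau_{ki}\prod_{l>i}\tau_{il}$. Turning the $i-1$ factors $\tau_{ki}$ into $-\tau_{ik}$ gives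
$$V_{N-1}(b^{(i)})=(-1)^{i-1}\,\Pi\prod_{j\ne i}\tau_{ij}^{-1}. \tag{10}$$
Inserting this in (9),
$$\sigma V_N(b)=\Pi\sum_ib_i\prod_{j\ne i}\frac{b_i+b_j}{b_i-b_j}. \tag{11}$$

*The remaining sum.* It is evaluated by partial fractions:
$$\prod_i\frac{p+b_i}{p-b_i}=1+\sum_i\frac{2b_i}{p-b_i}\prod_{j\ne i}\frac{b_i+b_j}{b_i-b_j}.$$
Compare the coefficients of $1/p$ as $p\to\infty$. On the left, each factor is $1+\frac{2b_i}p+O(p^{-2})$, so the coefficient is $2\sigma$. On the right it is $2\sum_ib_i\prod_{j\ne i}\frac{b_i+b_j}{b_i-b_j}$. Hence the sum in (11) equals $\sigma$, and since $\sigma>0$ we get $V_N(b)=\Pi$. Then (10) is (8). $\square$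

In particular $V_N(b)\ne0$, because the $b_i$ are distinct.

## The parity formula and the proof of Proposition 3

**Lemma 4.** Let the $b_i$ be pairwise distinct and $t\ge0$. For $x\in X_N$ let $m(x)=\#\{j:x_j>t\}$. Then
$$\frac{f_b(t)}2=\frac{\int_{X_N}\Delta_b(x)\,\mathbf 1_{m(x)\text{ odd}}\,dx}{\int_{X_N}\Delta_b(x)\,dx}.$$

*Proof.* We compute in two ways the integral
$$J=\int_{X_N}\Delta_b(x)\sum_{j=1}^N(-1)^{j-1}\mathbf 1_{x_j>t}\,dx .$$
The alternating sum is chosen because it detects parity, and because its signs are those of a cofactor expansion.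

**Step 1: the sum as an indicator.** The purpose is to recognize the numerator of the lemma. Since $x_1<\dots<x_N$, the indices with $x_j>t$ are $N-m+1,\dots,N$ with $m=m(x)$. Counting down from $j=N$,
$$\sum_{j=1}^N(-1)^{j-1}\mathbf 1_{x_j>t}=(-1)^{N-1}\sum_{r=0}^{m-1}(-1)^r=(-1)^{N-1}\mathbf 1_{m\text{ odd}} .$$
Hence
$$J=(-1)^{N-1}\int_{X_N}\Delta_b(x)\,\mathbf 1_{m(x)\text{ odd}}\,dx. \tag{12}$$

**Step 2: the cofactor expansion.** The purpose is to make the exponentials $e^{-b_it}$ of (7) appear. Expanding $\Delta_b$ along column $j$ gives signs $(-1)^{i+j}$, and $(-1)^{j-1}(-1)^{i+j}=(-1)^{i-1}$. So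
$$(-1)^{j-1}\Delta_b(x)=\sum_{i=1}^N(-1)^{i-1}\,b_ie^{-b_ix_j}\,\Delta_{b^{(i)}}(x^{(j)}),$$
$$J=\sum_{i=1}^N(-1)^{i-1}\sum_{j=1}^N\int_{X_N}\mathbf 1_{x_j>t}\,b_ie^{-b_ix_j}\,\Delta_{b^{(i)}}(x^{(j)})\,dx. \tag{13}$$

**Step 3: gluing the $N$ pieces.** The purpose is to turn the sum over $j$ into one product integral. For each $j$ the map $x\mapsto(y,z)=(x_j,x^{(j)})$ is a permutation of coordinates, hence preserves measure. It sends $X_N$ onto the set of $(y,z)\in(0,\infty)\times X_{N-1}$ for which exactly $j-1$ coordinates of $z$ are smaller than $y$ and the others are larger. For different $j$ these sets are disjoint, and together they fill $(0,\infty)\times X_{N-1}$ up to the null set where $y$ equals a coordinate of $z$. (For $N=1$ there is no $z$ and nothing to check.) In (13) the integrand depends on $j$ only through $(y,z)$, so for fixed $i$ the sum over $j$ equals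
$$\int_t^\infty b_ie^{-b_iy}\,dy\int_{X_{N-1}}\Delta_{b^{(i)}}(z)\,dz=e^{-b_it}\,V_{N-1}(b^{(i)}) .$$

**Step 4: conclusion.** By (8) the signs $(-1)^{i-1}$ cancel, and then (7) applies, since reversing the $N-1$ differences $b_i-b_j$ costs $(-1)^{N-1}$:
$$J=\sum_i(-1)^{i-1}e^{-b_it}\,V_{N-1}(b^{(i)})=V_N(b)\sum_ie^{-b_it}\prod_{j\ne i}\frac{b_i+b_j}{b_i-b_j}=(-1)^{N-1}V_N(b)\,\frac{f_b(t)}2 .$$
Comparing with (12) and dividing by $V_N(b)\ne0$ gives the lemma. $\square$

*Proof of Proposition 3.* **Step 1: distinct $b_i$.** By Lemma 2, $\Delta_b$ has constant sign on $X_N$, so the ratio in Lemma 4 lies in $[0,1]$, that is, $0\le f_b(t)\le2$. Equivalently, $\Delta_b/V_N(b)$ is a probability density on $X_N$, and under it $s_b(t)=1-f_b(t)=\mathbb E\bigl[(-1)^{m}\bigr]$.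

**Step 2: repeated $b_i$.** This step is needed because $b$ lists $a_j$ with multiplicity $\alpha_j$. We show that $f_b(t)$ depends continuously on $b$ for fixed $t$. Let $R>\max_i b_i$. The function (5) is holomorphic except at the points $-b_i$, and
$$f_b(t)=\frac1{2\pi i}\oint_{|p|=R}\frac{1-B(p)}p\,e^{pt}\,dp .$$
Indeed, expand (5) in partial fractions: the residue of $\frac{e^{pt}}{(p+b_i)^m}$ at $-b_i$ is $\frac{t^{m-1}}{(m-1)!}e^{-b_it}$, which is the function with transform $\frac1{(p+b_i)^m}$. Near a given $b$ we can keep $R$ fixed. On $|p|=R$ each $|b_i+p|$ is at least $R-b_i$, so it stays bounded away from $0$; the integrand is jointly continuous in $(b,p)$, and therefore $f_b(t)$ is continuous in $b$. Every $b\in(0,\infty)^N$ is a limit of vectors with pairwise distinct entries, and the inequalities $0\le f_b(t)\le2$ pass to the limit. $\square$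

## Proofs of Theorems 1 and 2

**Theorem 2, the inequality.** For $\alpha=0$, $|1-K_0(a)|=1-K_0(a)$ because $0\le K_0(a)\le1$. For $\alpha\ne0$, use (6) at $x=1$, then Proposition 3 and $g_0>0$, then (3) for $\alpha=0$:
$$|1-K_\alpha(a)|\le\int_0^1|s_b(1-y)|\,g_0(y)\,dy\le\int_0^1g_0(y)\,dy=1-K_0(a). \tag{14}$$

**Theorem 2, the equality case.** We must show that (14) is strict for $\alpha\ne0$. The function $f_b$, an exponential polynomial, is real-analytic. It is not identically $0$: otherwise (5) would vanish and $B\equiv1$, whereas $B(b_1)=0$. It is not identically $2$, since $f_b(t)\to0$ as $t\to\infty$. So the points where $f_b\in\{0,2\}$, which are the points where $|s_b|=1$, are isolated, and only finitely many of them lie in $[0,1]$. Hence $|s_b(1-y)|<1$ for all but finitely many $y\in(0,1)$. Since $g_0>0$ there, the second inequality in (14) is strict.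

**Theorem 1.** If $0<a_1\le\dots\le a_n$, then $K_\alpha(a)\ge K_0(a)\ge S(a)$ by Theorem 2 and Lemma 1. $\blacksquare$

**Part (a).** Theorem 2 gives $K_\alpha(a)\ge K_0(a)$. If $K_\alpha(a)=K_0(a)$, then $|1-K_\alpha(a)|=1-K_0(a)$, which forces $\alpha=0$.

**Part (b).** In the chain $K_\alpha(a)\ge K_0(a)\ge S(a)$, equality of the two ends means equality in both places. By (a) the first means $\alpha=0$, and by Lemma 1 the second means $a_1=\dots=a_n$.

**Part (c).** The purpose is to see what happens on small simplices. We have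
$$1-K_\alpha(\lambda a)=\int_{\sum t_j/a_j<\lambda}\prod_j\varphi_{\alpha_j}(t_j)\,dt .$$
The integrand is continuous with value $\prod_j(-1)^{\alpha_j}=(-1)^{|\alpha|}$ at $t=0$, and the simplex shrinks to $0$ and has volume $\lambda^n\prod_ja_j/n!$. So the integral is $(-1)^{|\alpha|}\lambda^n\frac{\prod_ja_j}{n!}(1+o(1))$ as $\lambda\to0^+$. Dividing by the case $\alpha=0$ gives the limit. In particular, for no $C<1$ does $|1-K_\alpha(\lambda a)|\le C(1-K_0(\lambda a))$ hold for all $\lambda>0$.

**Part (d).** The purpose is to pass from indicators of intervals to non-increasing functions. Put $G_\alpha(x)=\int_0^xg_\alpha=1-K_\alpha(xa)$ for $0<x<\infty$, $G_\alpha(0)=0$ and $G_\alpha(\infty)=\int_0^\infty g_\alpha=1$. Theorem 2 applied to $xa$ gives $|G_\alpha(x)|\le G_0(x)$ for $0<x<\infty$, and at $x=0$ and $x=\infty$ this is an equality. With $t_j=a_jy_j$ as in Step 2 of the reduction, the integral inside the absolute value in (d) equals $\int_0^\infty F(u)g_\alpha(u)\,du$. It converges absolutely,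 since $F\le F(0)$ and $g_\alpha$ is integrable.

Write $F(u)=\int_0^{F(0)}\mathbf 1_{F(u)>\lambda}\,d\lambda$. For $0\le\lambda<F(0)$ the set $\{F>\lambda\}$ is an interval with endpoints $0$ and some $x_\lambda\in[0,\infty]$, because $F$ is non-increasing. Fubini applies, since $\int_0^{F(0)}\int_0^\infty|g_\alpha|\,du\,d\lambda<\infty$, and gives
$$\Bigl|\int_0^\infty Fg_\alpha\Bigr|=\Bigl|\int_0^{F(0)}G_\alpha(x_\lambda)\,d\lambda\Bigr|\le\int_0^{F(0)}G_0(x_\lambda)\,d\lambda=\int_0^\infty Fg_0 .$$
The right side is the right side of (d). $\blacksquare$
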